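\title{Property (C) of $C(K)$ does not imply countable tightness of $P(K)$ under $\diamondsuit$}

\begin{abstract}
If the space $P(K)$ of Radon probability measures on a compact space $K$ has countable tightness in the weak$^*$ topology, then the Banach space $C(K)$ has Corson's property (C). The converse holds under Martin's axiom MA$(\omega_1)$. We show that it is not provable in ZFC: from Jensen's principle $\diamondsuit$ we construct a first countable zero-dimensional compact space $K$ of weight $\omega_1$ such that $C(K)$ has property (C) and $P(K)$ does not have countable tightness. For this $K$ the space $C(K\times K)$ fails (C). We also show in ZFC that property (C) of $C(K)$ gives countable tightness of $P(K)$ at every measure $\lambda$ with $L_1(\lambda)$ separable.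
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $K$ is a nonempty compact Hausdorff space and $C(K)$ is the Banach space of continuous real functions on $K$ with the supremum norm. Its dual is the space of signed Radon measures of finite variation, and $P(K)$ is the set of Radon probability measures with the weak$^*$ topology. The space $P(K)$ is compact, and it is metrizable when $K$ is. Closures of sets of measures are always weak$^*$ closures.

A topological space $X$ has \emph{countable tightness} if for every $A\subseteq X$ every point of $\overline A$ lies in the closure of a countable subset of $A$. A Banach space has Corson's \emph{property (C)} if a family of closed convex sets has nonempty intersection whenever each of its countable subfamilies does. The first property says that closures are determined by countable sets; the second is the Lindel\"of property restricted to closed convex sets. For $C(K)$ the two are linked by the following criterion.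

\begin{theorem}[Pol]\label{thm:pol}
$C(K)$ has property \textup{(C)} if and only if for every $\mathcal M\subseteq P(K)$ and every $\lambda\in\overline{\mathcal M}$ there is a countable $\mathcal N\subseteq\mathcal M$ with $\lambda\in\overline{\operatorname{conv}}\,\mathcal N$.
\end{theorem}

Thus (C) is countable tightness of $P(K)$ up to taking convex hulls, and countable tightness of $P(K)$ implies (C) because $\overline{\mathcal N}\subseteq\overline{\operatorname{conv}}\,\mathcal N$. The following question is posed in \cite{PS}.

\begin{quote}
\textbf{Problem.} Suppose that $C(K)$ has property (C). Must $P(K)$ have countable tightness?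
\end{quote}

The simplest spaces do not separate the two properties. If $K$ is metrizable, so is $P(K)$, and both hold. If $K=[0,\omega_1]$, both fail: the Dirac measure $\delta_{\omega_1}$ lies in the closure of $\{\delta_\alpha:\alpha<\omega_1\}$, but countably many $\delta_\alpha$ are carried by a clopen set $[0,\beta]$ with $\beta<\omega_1$, and so is every measure in their closed convex hull. The following theorems point to a positive answer as well.

\begin{theorem}[Frankiewicz, Plebanek, Ryll-Nardzewski]\label{thm:fprn}
If $L_1(\lambda)$ is separable for every $\lambda\in P(K)$, then $P(K)$ has countable tightness if and only if $C(K)$ has property \textup{(C)}. Under Martin's axiom \textup{MA}$(\omega_1)$, property \textup{(C)} of $C(K)$ implies countable tightness of $P(K)$ for every $K$.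
\end{theorem}

\begin{theorem}[Plebanek, Sobota]\label{thm:ps}
For every $K$, the space $P(K\times K)$ has countable tightness if and only if $C(K\times K)$ has property \textup{(C)}.
\end{theorem}

Against this stands the fact that the convex hull changes closures a great deal. On the Cantor set the Dirac measures form a closed subset of the space of probability measures, and the Haar measure is not one of them; yet it is the limit of averages of Dirac measures at the points of a countable set. We exploit this gap once for every countable ordinal. Jensen's principle $\diamondsuit$ is recalled in Section~\ref{sec:active}.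

\begin{theorem}\label{thm:main}
Assume $\diamondsuit$. There is a zero-dimensional compact space $K$ of weight $\omega_1$ such that $C(K)$ has property \textup{(C)} but $P(K)$ does not have countable tightness. In fact there are $\mu\in P(K)$ and $\nu_\beta\in P(K)$, $\beta<\omega_1$, such that $\mu\in\overline{\{\nu_\beta:\beta<\omega_1\}}$ and $\mu\notin\overline{\{\nu_\beta:\beta\le\alpha\}}$ for every $\alpha<\omega_1$.
\end{theorem}

Since $\diamondsuit$ holds in the constructible universe $L$, the implication in the Problem is not provable in ZFC, provided ZFC is consistent. Since it holds under MA$(\omega_1)$ by Theorem~\ref{thm:fprn}, it is independent of ZFC.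

\begin{theorem}\label{thm:more}
The space $K$ constructed for Theorem~\ref{thm:main} is first countable; every $\theta\in P(K)$ has the form $h\mu+\sigma$ with $\sigma$ carried by a countable union of metrizable compact sets; and $C(K\times K)$ fails property \textup{(C)}. So, consistently, property \textup{(C)} does not pass from $C(K)$ to $C(K\times K)$.
\end{theorem}

\begin{theorem}[ZFC]\label{thm:sep}
Let $K$ be any compact space such that $C(K)$ has property \textup{(C)}. If $\mathcal M\subseteq P(K)$, $\lambda\in\overline{\mathcal M}$ and $L_1(\lambda)$ is separable, then $\lambda\in\overline{\mathcal N}$ for some countable $\mathcal N\subseteq\mathcal M$.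
\end{theorem}

We prove Theorem~\ref{thm:sep} first, because it shows where a counterexample has to live. Section~\ref{sec:step} describes one step of the construction, works out a small example and gives the plan of the remaining sections.

\subsection*{Conventions}
$M^+(X)$ is the set of finite positive Radon measures on a compact space $X$; on a compact metrizable space every finite Borel measure is Radon. We write $\theta(f)=\int f\,d\theta$ and $\theta|A$ for the restriction of $\theta$ to a Borel set $A$, and we say that $\theta$ is \emph{carried by} $A$ if $\theta(X\setminus A)=0$. For $h\in L_1^+(\xi)$, $h\xi$ is the measure with density $h$. The \emph{law} of a Borel map under a measure is the image measure. By $\Delta=2^\omega$ we denote the Cantor set with its Haar probability $m$; the letter $m$ also denotes the product measures on powers of $\Delta$. For a finite binary word $u$, $[u]\subseteq\Delta$ is the cylinder of $u$, so that $m[u]=2^{-|u|}$, and $\mathbf 0=(0,0,\dots)\in\Delta$. The symbol $\mathbf 1[\,\cdot\,]$ is the indicator of the statement in brackets. Limit ordinals are nonzero. We use repeatedly that a norm bounded sequence in $M^+(X)$ converges weak$^*$ to $\xi$ as soon as it converges to $\xi$ on a set of functions whose linear span is dense in $C(X)$. If $X$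 is zero-dimensional, the indicators of clopen sets form such a set, and a measure is determined by its values on clopen sets.

\section{Measures with separable $L_1$}\label{sec:sep}

\begin{proof}[Proof of Theorem~\ref{thm:sep}]
Let $\mathcal M^\omega$ be the union of the closures of all countable subsets of $\mathcal M$. A countable union of countable sets is countable, so $\mathcal M^\omega$ contains the closure of each of its own countable subsets. We must show $\lambda\in\mathcal M^\omega$.

For countable $G\subseteq C(K)$ let $\mathcal V_G=\{\nu\in P(K):\nu(g)=\lambda(g)\text{ for all }g\in G\}$, a closed set. Since $\mathbb R^G$ is metrizable and $\lambda\in\overline{\mathcal M}$, some sequence in $\mathcal M$ converges to $\lambda$ on every $g\in G$, and its cluster points lie in $\mathcal M^\omega\cap\mathcal V_G$. Applying this to $G\cup H$ with $H\subseteq C(K)$ finite, we find elements of $\mathcal M^\omega\cap\mathcal V_G$ that agree with $\lambda$ on $H$. Hence $\lambda\in\overline{\mathcal M^\omega\cap\mathcal V_G}$.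

Now let $G\subseteq C(K)$ be countable and dense in $L_1(\lambda)$; it exists because $C(K)$ is dense in the separable space $L_1(\lambda)$. By Theorem~\ref{thm:pol} there is a countable $\mathcal N\subseteq\mathcal M^\omega\cap\mathcal V_G$ with $\lambda\in\overline{\operatorname{conv}}\,\mathcal N$. Take a net in $\operatorname{conv}\mathcal N$ converging to $\lambda$, represent each term $\sum_ia_i\nu_i$ by the measure $\sum_ia_i\delta_{\nu_i}$ on the compact space $\overline{\mathcal N}$, and let $\Lambda\in P(\overline{\mathcal N})$ be a cluster point of these measures. Then $\int\nu(f)\,d\Lambda(\nu)=\lambda(f)$ for all $f\in C(K)$. Let $f\in C(K)$ and $g\in G$. Every $\nu\in\overline{\mathcal N}\subseteq\mathcal V_G$ satisfies $\nu(g)=\lambda(g)$, so $|\nu(f)-\lambda(f)|\le\nu(|f-g|)+\lambda(|f-g|)$ and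
\[
\int|\nu(f)-\lambda(f)|\,d\Lambda(\nu)\le\int\nu(|f-g|)\,d\Lambda(\nu)+\lambda(|f-g|)=2\lambda(|f-g|).
\]
The right side can be made arbitrarily small. So the continuous function $\nu\mapsto|\nu(f)-\lambda(f)|$ vanishes $\Lambda$-almost everywhere, hence on the support of $\Lambda$. As $f$ is arbitrary, the support of $\Lambda$, which is nonempty, equals $\{\lambda\}$. Thus $\lambda\in\overline{\mathcal N}\subseteq\mathcal M^\omega$.
\end{proof}

Separability was used once: the measures $\nu$ agree with $\lambda$ on a countable set $G$, and this pins them down only if $G$ is dense in $L_1(\lambda)$. So the measure $\mu$ of Theorem~\ref{thm:main} must have nonseparable $L_1(\mu)$. We give $\mu$ uncountably many independent coordinates with values in $\Delta$. The measure $\nu_\beta$ will agree with $\mu$ on the coordinates below $\beta$ and will make each later coordinate almost constant, while suitable averages of the $\nu_\beta$ will distribute every coordinate as $\mu$ does.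

\section{One step: adding a colored coordinate}\label{sec:step}

Let $X$ be a compact metrizable zero-dimensional space. A \emph{colored sequence} on $X$ is a sequence $(U_p,c_p)_{p<\omega}$ of clopen sets $U_p\subseteq X$, the \emph{pieces}, and points $c_p\in\Delta$, the \emph{colors}. It defines
\[
X^+=\{(x,y)\in X\times\Delta^\omega:\ \text{for all }p,\ y_p=c_p\text{ if }x\in U_p\text{ and }y_p=y_{p+1}\text{ if }x\notin U_p\}.
\]
So $y_n$ is the color of the first piece of index at least $n$ that contains $x$; if there is no such piece, $y_n$ is free but is repeated from then on. Put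
\[
O^n=\bigcup_{p\ge n}U_p,\qquad E=\bigcap_nO^n,
\]
and for $x\in O^n$ let $\varphi^n(x)=c_p$ for the least $p\ge n$ with $x\in U_p$. For $x\in X$ and $z\in\Delta$ define $y^z(x)\in\Delta^\omega$ by $y^z(x)_n=\varphi^n(x)$ if $x\in O^n$ and $y^z(x)_n=z$ otherwise. The map $(x,z)\mapsto(x,y^z(x))$ is Borel, since $O^n$ is open and $\varphi^n$ is locally constant on it. For $D\subseteq X$ clopen, $n<\omega$ and a word $u$, the \emph{box} $\langle D,n,u\rangle$ is the clopen set $\{(x,y)\in X^+:x\in D,\ y_n\in[u]\}$. Subsets of $X$ are identified with their preimages in $X^+$.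

\begin{lemma}\label{lem:step}
\begin{enumerate}
\item[(a)] $X^+$ is closed in $X\times\Delta^\omega$, and the fiber over $x$ is $\{y^z(x):z\in\Delta\}$. It is a single point if $x\in E$. If $(x,y)\in X^+$ and $x\in O^n$, then $y_n=\varphi^n(x)$. If $x\notin E$, then $(y_n)$ is eventually equal to a point $w(x,y)\in\Delta$; moreover $y_n=w(x,y)$ whenever $x\notin O^n$, $y=y^{w(x,y)}(x)$, and $w(x,y^z(x))=z$.
\item[(b)] If $n<n'$, then $\langle D,n,u\rangle$ is the disjoint union of a clopen set $D'\subseteq X$ and a box $\langle D'',n',u\rangle$. The indicators of boxes span a dense subspace of $C(X^+)$.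
\item[(c)] For $\xi\in M^+(X)$ and $z\in\Delta$ let $\xi*z$ be the image of $\xi$ under $x\mapsto(x,y^z(x))$, and let $\xi^\oplus$ be the image of $\xi\times m$ under $(x,z)\mapsto(x,y^z(x))$. Both measures project onto $\xi$. If $\xi(E)=0$, the law of $(x,w)$ under $\xi^\oplus$ is $\xi\times m$.
\item[(d)] Let $\xi(E)=0$, $\psi\in L_1^+(\xi)$, let $\varsigma\in M^+(X^+)$ be carried by $E$, let $t^+=\psi\xi^\oplus+\varsigma$, and let $t$ be the projection of $t^+$ to $X$. Then for every box
\[
t^+\langle D,n,u\rangle-m[u]\,t(D)=\int_{D\cap O^n}\big(\mathbf 1[\varphi^n\in[u]]-m[u]\big)\,dt .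
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The $p$-th condition defines the set $(U_p\times\{y_p=c_p\})\cup((X\setminus U_p)\times\{y_p=y_{p+1}\})$, which is closed because $U_p$ is clopen. Let $(x,y)\in X^+$. If $x\in O^n$ and $p\ge n$ is least with $x\in U_p$, then $y_n=y_{n+1}=\dots=y_p=c_p=\varphi^n(x)$. If $x\notin O^n$, then $y_n=y_{n+1}=\cdots$. For $x\in E$ this determines $y$. For $x\notin E$ it shows that $(y_n)$ is eventually constant, that $y_n=w(x,y)$ for $x\notin O^n$, and hence $y=y^{w(x,y)}(x)$. Conversely, let $y=y^z(x)$ and fix $p$. If $x\in U_p$, then $y_p=\varphi^p(x)=c_p$. If $x\in O^p\setminus U_p$, then $x\in O^{p+1}$ and $\varphi^p(x)=\varphi^{p+1}(x)$. If $x\notin O^p$, then $y_p=z=y_{p+1}$. So $(x,y)\in X^+$, and for $x\notin E$ the sequence ends with the value $z$.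

(b) Let $D''=D\setminus\bigcup_{n\le p<n'}U_p$, and let $D'$ be the set of $x\in D\setminus D''$ with $\varphi^n(x)\in[u]$. On $D\setminus D''$ the function $\varphi^n$ is constant on each of the clopen sets $U_p\setminus\bigcup_{n\le q<p}U_q$, $n\le p<n'$, so $D'$ is clopen; over $D''$ we have $y_n=y_{n'}$. This gives the decomposition. To intersect two boxes, use it to rewrite the one with the smaller index; note that $D'=\langle D',n',\emptyset\rangle$ and that $[u_1]\cap[u_2]$ is empty or a cylinder. So the intersection of two boxes is a finite disjoint union of boxes, and the span of their indicators is an algebra. It contains the constants and separates points, so it is dense by the Stone--Weierstrass theorem.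

(c) The first coordinate of $(x,y^z(x))$ is $x$, and $w(x,y^z(x))=z$ for $x\notin E$.

(d) Split the box along $O^n$. Over $O^n$ we have $y_n=\varphi^n(x)$, so this part has $t^+$-measure $t\{x\in D\cap O^n:\varphi^n(x)\in[u]\}$. Off $O^n\supseteq E$ the measure $\varsigma$ vanishes and $y_n=w$, so by (c) this part has measure $m[u]\int_{D\setminus O^n}\psi\,d\xi=m[u]\,t(D\setminus O^n)$. Subtract $m[u]\,t(D)=m[u]\,t(D\cap O^n)+m[u]\,t(D\setminus O^n)$.
\end{proof}

From now on let $I_k=\{i<\omega:2^k-1\le i<2^{k+1}-1\}$. These intervals partition $\omega$, $|I_k|=2^k$, and $\min I_k=2^k-1$.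

\begin{example}\label{ex:toy}
Let $X=\omega\cup\{\infty\}$ be a convergent sequence, so that $\delta_i\to\delta_\infty$ in $P(X)$. Lay the pieces in blocks. Block $r$ consists of the singletons $\{i\}$, $i\in I_r$, colored by points $c(i)$ that run once through the $2^r$ sequences $v\mathbf 0$ ($v\in2^r$ followed by zeros), and then of the piece $\{0,\dots,\max I_r\}$, colored by $\mathbf 0$. Every $i<\omega$ lies in infinitely many pieces and $\infty$ lies in none, so $E=\omega$. Over $i$ there is one point $i^+$, and over $\infty$ there is a copy of $\Delta$ on which $y_0=y_1=\dots=w$ and which carries $\delta_\infty^\oplus$.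

The convergence $\delta_i\to\delta_\infty$ is destroyed: $\delta_\infty^\oplus$ is not a Dirac measure, so it is not in the closure of $\{\delta_{i^+}:i<\omega\}$. The convergence of the averages $t_k^+=2^{-k}\sum_{i\in I_k}\delta_{i^+}$ survives. Fix a box $\langle D,n,u\rangle$, and let $k\ge|u|$ be so large that block $k$ starts after index $n$ and $I_k$ is contained in $D$ or disjoint from $D$ according to whether $\infty\in D$ or not. For $i\in I_k$ the first piece containing $i$ is $\{i\}$, so $i^+$ has $y_n=c(i)$, and exactly $2^{k-|u|}$ of these colors lie in $[u]$. Hence $t_k^+\langle D,n,u\rangle=m[u]\,\mathbf 1[\infty\in D]=\delta_\infty^\oplus\langle D,n,u\rangle$, and $t_k^+\to\delta^\oplus_\infty$ by Lemma~\ref{lem:step}(b). The order inside a block matters: had the large piece come first, all points $i^+$ with $i\in I_k$ would have $y_n=\mathbf 0$.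
\end{example}

The space $K$ is obtained by repeating this step $\omega_1$ times, always lifting $\mu$ by $\oplus$. Three things must be arranged.
\begin{enumerate}
\item[(1)] Each new coordinate must be almost constant for each of the measures $\nu_\beta$ already started. For Dirac measures this is automatic. In general the pieces must have $\nu_\beta$-measure close to $0$ or $1$ for all $\beta$ (Section~\ref{sec:frame}), and there must be enough such sets to play the role of the singletons $\{i\}$ for an arbitrary singular measure (Section~\ref{sec:capture}).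
\item[(2)] To verify Pol's criterion, the construction must foresee the sequences whose averages are to converge. The principle $\diamondsuit$ guesses them (Section~\ref{sec:active}), but it sees only their images on a countable stage. These images must determine the measures on $K$ (Section~\ref{sec:settled}); in the example this is the role of the large pieces, which make $E=\omega$.
\item[(3)] At each step countably many guessed sequences must be served at once, and a piece laid for one of them must not give a single color to a large part of the average of another (Section~\ref{sec:succ}).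
\end{enumerate}
The new coordinate is a sequence $(y_n)$ rather than a single point of $\Delta$ because $y_n$ differs from the free variable $w$ only over $O^n$, and tasks (1) and (3) need this error to tend to $0$.

\section{The inverse system, good sets, and the failure of tightness}\label{sec:frame}

We construct closed sets $K_\alpha\subseteq(\Delta^\omega)^\alpha$ for $\alpha\le\omega_1$. A point $x\in K_\alpha$ has coordinates $x(\delta)=(x(\delta)_n)_{n<\omega}\in\Delta^\omega$ for $\delta<\alpha$. Let $K_0$ be a point. At stage $\alpha<\omega_1$ we choose a colored sequence $(U^\alpha_p,c^\alpha_p)_p$ on $K_\alpha$, with associated $O^n_\alpha$, $E_\alpha$, $\varphi^n_\alpha$, and put $K_{\alpha+1}=K_\alpha^+$. For limit $\gamma$ let $K_\gamma=\{x:x|\alpha\in K_\alpha\text{ for all }\alpha<\gamma\}$, and let $K=K_{\omega_1}$. All $K_\alpha$ are compact and zero-dimensional, and they are metrizable for $\alpha<\omega_1$. For $\delta\le\alpha$ the restriction map $\pi_\delta:K_\alpha\to K_\delta$, $x\mapsto x|\delta$, is onto: a point of $K_\delta$ is extended coordinate by coordinate, fibers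 being nonempty by Lemma~\ref{lem:step}(a). Sets and functions on $K_\delta$ are identified with their pullbacks to $K_\alpha$, and $\pi_\delta\theta$ is the image on $K_\delta$ of $\theta\in M^+(K_\alpha)$.

For limit $\gamma\le\omega_1$ the algebra $\bigcup_{\alpha<\gamma}C(K_\alpha)$ is dense in $C(K_\gamma)$ by Stone--Weierstrass. For $\gamma=\omega_1$ it is all of $C(K)$, since a convergent sequence from it lies in one of the closed subspaces $C(K_\alpha)$; in particular every clopen subset of $K$ comes from some $K_\alpha$, $\alpha<\omega_1$. If $\xi_\alpha\in P(K_\alpha)$, $\alpha_0\le\alpha<\gamma$, satisfy $\pi_\delta\xi_\alpha=\xi_\delta$, they define a positive functional of norm $1$ on this dense algebra, hence a unique $\xi_\gamma\in P(K_\gamma)$ with $\pi_\alpha\xi_\gamma=\xi_\alpha$ for all such $\alpha$. We use this at limit stages to define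
\[
\mu_0=\text{the point mass},\quad\mu_{\alpha+1}=\mu_\alpha^\oplus;\qquad\nu^\beta_\beta=\mu_\beta,\quad\nu_\beta^{\alpha+1}=\nu^\alpha_\beta*\mathbf 0\quad(\beta\le\alpha),
\]
and we put $\mu=\mu_{\omega_1}$, $\nu_\beta=\nu_\beta^{\omega_1}$. So $\nu_\beta$ follows $\mu$ up to stage $\beta$ and afterwards always takes the free value $\mathbf 0$:
\begin{equation}\label{eq:consistent}
\pi_\delta\nu^\alpha_\beta=\mu_\delta\ \ (\delta\le\beta\le\alpha),\qquad\pi_\delta\nu^\alpha_\beta=\nu^\delta_\beta\ \ (\beta\le\delta\le\alpha).
\end{equation}

Off $O^0_\alpha$ the coordinate $x(\alpha)_0$ is $\mathbf 0$ for $\nu_\beta$, $\beta\le\alpha$, but on $O^0_\alpha$ it takes the colors of the pieces. If the pieces cut $\nu_\beta^\alpha$ into many small parts of different colors, this coordinate no longer tells $\nu_\beta$ from $\mu$. We therefore admit only pieces that take almost all or almost nothing of each $\nu_\beta^\alpha$.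

\begin{definition}
Let $\alpha<\omega_1$ and $\varepsilon>0$. A clopen set $U\subseteq K_\alpha$ is \emph{$\varepsilon$-good} if $\mu_\alpha(U)\le\varepsilon$ and $\nu^\alpha_\beta(U)\in[0,\varepsilon]\cup[1-\varepsilon,1]$ for all $\beta\le\alpha$. A compact set $H\subseteq K_\alpha$ is \emph{good} if for every $\varepsilon>0$ it is contained in an $\varepsilon$-good clopen set.
\end{definition}

The empty set is $\varepsilon$-good, and an $\varepsilon$-good set is $\varepsilon'$-good for $\varepsilon'\ge\varepsilon$. The pullback of an $\varepsilon$-good $U\subseteq K_\delta$ to $K_\alpha$ is $\varepsilon$-good: by \eqref{eq:consistent}, $\nu^\alpha_\beta(U)$ equals $\nu^\delta_\beta(U)$ for $\beta\le\delta$ and $\mu_\delta(U)\le\varepsilon$ for $\delta<\beta\le\alpha$. If $U$ is $\varepsilon$-good and $U'$ is $\varepsilon'$-good, then $U\cup U'$ is $(\varepsilon+\varepsilon')$-good: for each $\beta$ either one of the sets is almost full, and then so is the union, or both are small and the measures add. Consequently finite unions and pullbacks of good compact sets are good. Good compact sets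 are $\mu_\alpha$-null.

The first requirement at stage $\alpha$ is:
\begin{enumerate}
\item[(R1)] $U^\alpha_p$ is $\varepsilon^\alpha_p$-good, where $\sum_p\varepsilon^\alpha_p\le\frac18$.
\end{enumerate}
Put $e^\alpha_n=\sum_{p\ge n}\varepsilon^\alpha_p$. Then $e^\alpha_n\to0$, $\mu_\alpha(O^n_\alpha)\le e^\alpha_n$ and $\mu_\alpha(E_\alpha)=0$. For $\delta<\alpha$ and $x\in K_\alpha$ with $x|\delta\notin E_\delta$ let $w_\delta(x)=w(x|\delta,x(\delta))$ be the eventual value of $x(\delta)_n$. Sections \ref{sec:frame}--\ref{sec:active} draw consequences from the requirements (R1)--(R3); Section~\ref{sec:succ} shows that they can be met.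

\begin{lemma}\label{lem:coord}
\begin{enumerate}
\item[(a)] Let $\beta\le\delta<\alpha\le\omega_1$, $n<\omega$, and assume \textup{(R1)} at stage $\delta$. There is $a\in\Delta$ with $\nu^\alpha_\beta\{x:x(\delta)_n=a\}\ge1-e^\delta_n$.
\item[(b)] Let $\alpha<\omega_1$, assume \textup{(R1)} at all stages below $\alpha$, and let $K^0_\alpha=\{x\in K_\alpha:x|\delta\notin E_\delta\text{ for all }\delta<\alpha\}$. Then $K^0_\alpha$ is Borel, $\mu_\alpha(K^0_\alpha)=1$, the map $w=(w_\delta)_{\delta<\alpha}:K^0_\alpha\to\Delta^\alpha$ is Borel and injective, and its law under $\mu_\alpha$ is $m$.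
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\nu=\nu^\delta_\beta$ and drop the index $\delta$. The law of $(x|\delta,x(\delta))$ under $\nu^\alpha_\beta$ is $\nu*\mathbf 0$. Suppose first that $\nu(U_p)\ge1-\varepsilon_p$ for some $p\ge n$, and take the least such $p$. By goodness $\nu(U_q)\le\varepsilon_q$ for $n\le q<p$. On $U_p\setminus\bigcup_{n\le q<p}U_q$, a set of measure at least $1-\sum_{n\le q\le p}\varepsilon_q\ge1-e_n$, we have $x(\delta)_n=c_p$. If there is no such $p$, then $\nu(O^n)\le e_n$, and off $O^n$ we have $x(\delta)_n=\mathbf 0$ almost everywhere for $\nu*\mathbf 0$.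

(b) $K^0_\alpha$ is a countable intersection of Borel sets of full measure, and on it $w_\delta$ is a pointwise limit of continuous maps. If $w(x)=w(x')$, then $x|\delta=x'|\delta$ by induction on $\delta\le\alpha$, because $x(\delta)$ is determined by $x|\delta$ and $w_\delta(x)$ (Lemma~\ref{lem:step}(a)). The law is computed by induction. Under $\mu_{\alpha+1}$ the pair $(x|\alpha,w_\alpha)$ has law $\mu_\alpha\times m$ by Lemma~\ref{lem:step}(c), so $((w_\delta)_{\delta<\alpha},w_\alpha)$ has law $m\times m$. For limit $\alpha$ the law is determined by its values on clopen subsets of $\Delta^\alpha$, and each of these depends on coordinates below some $\alpha'<\alpha$.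
\end{proof}

\begin{proposition}\label{prop:tight}
Assume \textup{(R1)} at all stages. Then $\mu\in\overline{\{\nu_\beta:\beta<\omega_1\}}$, and $\mu\notin\overline{\{\nu_\beta:\beta\le\alpha\}}$ for every $\alpha<\omega_1$. Hence $P(K)$ does not have countable tightness.
\end{proposition}

\begin{proof}
Finitely many functions in $C(K)$ come from one $C(K_\alpha)$, and on them $\nu_\beta$ agrees with $\mu$ for $\beta\ge\alpha$ by \eqref{eq:consistent}. This gives the first statement.

Fix $\alpha$. The set $T=\{(\xi,a)\in P(\Delta)\times\Delta:\xi(\{a\})\ge\frac78\}$ is closed: if $(\xi_i,a_i)\to(\xi,a)$ with $(\xi_i,a_i)\in T$ and $W$ is a clopen neighborhood of $a$, then $\xi_i(W)\ge\frac78$ for large $i$, so $\xi(W)\ge\frac78$; and $\{a\}$ is the intersection of a decreasing sequence of such $W$. By compactness the projection of $T$ to $P(\Delta)$ is closed. So the set $\mathcal V_\alpha$ of those $\nu\in P(K)$ for which the law of $x(\alpha)_0$ has an atom of mass at least $\frac78$ is closed. By Lemma~\ref{lem:coord}(a) and $e^\alpha_0\le\frac18$ it contains $\nu_\beta$ for all $\beta\le\alpha$.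 On the other hand $x(\alpha)_0=w_\alpha(x)$ off $O^0_\alpha$, and $w_\alpha$ has law $m$ under $\mu$, so $\mu\{x(\alpha)_0=a\}\le\mu(O^0_\alpha)+m(\{a\})\le\frac18$ for all $a$. Thus $\mu\notin\mathcal V_\alpha$. Every countable subset of $\{\nu_\beta:\beta<\omega_1\}$ is contained in some $\{\nu_\beta:\beta\le\alpha\}$.
\end{proof}

\section{Capturing concentrated measures by good sets}\label{sec:capture}

We show that a measure living on a set of very small $\mu_\alpha$-measure is almost carried by a good clopen set. By Lemma~\ref{lem:coord}, for a finite set $J\subseteq\alpha$ and large $n$ the vector $(x(\delta)_n)_{\delta\in J}$ looks as follows under $\nu^\alpha_\beta$: the coordinates $\delta<\beta$ are independent with law $m$, and the coordinates $\delta\ge\beta$ are frozen at some value that we do not control. So the preimage of a clopen set $Q\subseteq\Delta^J$ is good if every section of $Q$ obtained by freezing a final segment of the coordinates is full or small. This leads to a statement about $\Delta^j$, in which the bounds must not depend on $j$.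

\begin{lemma}\label{lem:fill}
Let $\eta>0$, $0<\kappa<1$, $j\ge1$, let $B\subseteq\Delta^j$ be clopen with $m(B)\le\kappa$, and let $\hat\theta\in M^+(\Delta^j)$, $\|\hat\theta\|\le1$. There is a clopen set $Q\subseteq\Delta^j$ such that
\begin{enumerate}
\item[($\alpha$)] $m(Q)\le2\eta$, and for $0\le i<j$ and $a=(a_{i+1},\dots,a_j)$ the section $Q_a=\{x\in\Delta^i:(x,a)\in Q\}$ is all of $\Delta^i$ or has $m(Q_a)\le2\eta$;
\item[($\beta$)] $\hat\theta(B\setminus Q)\le2\kappa^\eta$.
\end{enumerate}
\end{lemma}

\begin{example}\label{ex:fill}
Let $\eta<\frac14$ be a dyadic rational and $B=[0]^j$, so $m(B)=2^{-j}$. One cannot have $Q\supseteq B$. Otherwise the sections of $Q$ over $(a_2,\dots,a_j)\in[0]^{j-1}$ would contain $[0]$, hence be full by ($\alpha$); then the sections over $(a_3,\dots,a_j)\in[0]^{j-2}$ would contain $\Delta\times[0]$, hence be full; and after $j$ steps $m(Q)\ge\frac12$. Filling up every section of intermediate size costs a factor at each coordinate.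

Instead fill up a small proportion of the sections at every level. Take a clopen $D\subseteq[0]$ with $m(D)=\eta/2$, and let $x\in Q$ if for some $i$ we have $x_i\in D$ and $x_{i'}\in[0]$ for all $i'>i$. A section over $a=(a_{i+1},\dots,a_j)$ that is not full is empty if some $a_{i'}\notin[0]$; otherwise its measure $f_i$ satisfies $f_0=0$ and $f_i=\frac\eta2+(\frac12-\frac\eta2)f_{i-1}$, so $f_i\le\eta$ by induction, and $m(Q)=f_j$. For $\hat\theta=2^jm|B$ we get $\hat\theta(B\setminus Q)=(1-\eta)^j\le2^{-j\eta}=m(B)^\eta$. For a measure $\hat\theta$ on $([0]\setminus D)^j$ this $Q$ is useless, so in general the sections to be filled are chosen at random.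
\end{example}

\begin{proof}[Proof of Lemma~\ref{lem:fill}]
If $B=\emptyset$ take $Q=\emptyset$. Let $B\ne\emptyset$, so $m(B)>0$. Think of the coordinates as revealed in the order $x_j,x_{j-1},\dots,x_1$. For $0\le i\le j$ and $a\in\Delta^{\{i+1,\dots,j\}}$ put
\[
L_i(a)=\frac{m(B_a)}{m(B)},\qquad L^*_i(a)=\max_{i\le i'\le j}L_{i'}(a_{i'+1},\dots,a_j).
\]
$L_i$ is the factor by which the conditional probability of $B$ has grown, and $L_i^*$ is its record so far. We have $L_j=L_j^*=1$, $L^*_i\ge1$, $L_0=\mathbf 1_B/m(B)$, and $L_i(a)=\int L_{i-1}(b,a)\,dm(b)$ by Fubini's theorem. A point of $B$ raises the record from $1$ to at least $1/\kappa$. We capture a point each time the record is broken, with probability $\eta$ times the relative gain.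

Let $l$ be so large that membership in $B$ depends only on the first $l$ digits of each coordinate; $l$ will be increased once more below. All $L_i$ and $L_i^*$ are then functions of words of length $l$. For $1\le i\le j$ and $v=(v_i,\dots,v_j)\in(2^l)^{\{i,\dots,j\}}$ put
\[
r_i(v)=\frac{L_{i-1}(v)}{L^*_i(v_{i+1},\dots,v_j)},\qquad p_i(v)=\min\{1,\eta\,(r_i(v)-1)^+\},
\]
so that $L^*_{i-1}=L^*_i\max\{1,r_i\}$. Let $\chi_v\in\{0,1\}$ be independent random variables, one for each such $v$, with $\Pr(\chi_v=1)=p_i(v)$. A tuple of words or of points of $\Delta$ is \emph{captured at $i$} if $\chi_v=1$ for the tuple $v$ of its coordinates $i,\dots,j$ cut to length $l$. Let $Q$ be the clopen set of points of $\Delta^j$ captured at some $i$.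

\emph{Property ($\beta$).} Let $x\in B$. In both cases of the minimum, $1-p_i\le\exp(-\eta(r_i-1)^+)$, and $(r-1)^+\ge\log\max\{1,r\}$. So
\[
\Pr(x\notin Q)=\prod_{i=1}^j(1-p_i)\le\prod_{i=1}^j\max\{1,r_i\}^{-\eta}=L^*_0(x)^{-\eta}\le m(B)^\eta\le\kappa^\eta .
\]
Hence the expectation of $\hat\theta(B\setminus Q)$ is at most $\kappa^\eta$, and by Markov's inequality ($\beta$) holds with probability at least $\frac12$.

\emph{Property ($\alpha$).} For $1\le i\le j$ and $u\in(2^l)^{\{i+1,\dots,j\}}$ let $q_i(u)=2^{-l}|\{b\in2^l:\chi_{(b,u)}=1\}|$. Hoeffding's inequality states that the mean of $N$ independent $[0,1]$-valued variables exceeds its expectation by more than $t$ with probability at most $\exp(-2Nt^2)$. With $N=2^l$ and $t=\eta/j$, the inequality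
\begin{equation}\label{eq:hoeff}
q_i(u)\le2^{-l}\sum_{b\in2^l}p_i(b,u)+\frac\eta j
\end{equation}
fails with probability at most $\exp(-2^{l+1}\eta^2/j^2)$. There are at most $j2^{lj}$ pairs $(i,u)$, and $j2^{lj}\exp(-2^{l+1}\eta^2/j^2)\to0$ as $l\to\infty$. So for large $l$, with probability greater than $\frac12$, \eqref{eq:hoeff} holds for all $(i,u)$. Fix an outcome for which this and ($\beta$) hold.

Let $0\le i\le j$ and $u\in(2^l)^{\{i+1,\dots,j\}}$. If $u$ is captured at some $i'>i$, the section of $Q$ over $u$ is full. Otherwise call $u$ \emph{free} and let $f_i(u)$ be the measure of the section. We claim that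
\[
f_i(u)\le\eta\,\frac{L_i(u)}{L^*_i(u)}+\frac{i\eta}j\le2\eta\qquad\text{for free }u.
\]
For $i=0$ the section is empty. Let $i\ge1$ and split according to the word $b$ formed by the first $l$ digits of $x_i$. If $\chi_{(b,u)}=1$ the section over $(b,u)$ is full; otherwise $(b,u)$ is free and the inductive bound applies. With \eqref{eq:hoeff},
\[
f_i(u)\le q_i(u)+2^{-l}\sum_b\eta\frac{L_{i-1}(b,u)}{L^*_{i-1}(b,u)}+\frac{(i-1)\eta}j\le2^{-l}\sum_b\Big(p_i+\eta\frac{L_{i-1}}{L^*_{i-1}}\Big)(b,u)+\frac{i\eta}j .
\]
The bracket is at most $\eta\,r_i(b,u)$. Indeed, if $r_i\le1$, then $p_i=0$ and $L^*_{i-1}=L^*_i$, so the bracket equals $\eta r_i$; if $r_i>1$, then $L^*_{i-1}=L_{i-1}$ and the bracket is at most $\eta(r_i-1)+\eta$. Finally $2^{-l}\sum_br_i(b,u)=L_i(u)/L^*_i(u)$. This proves the claim. For $i=j$ the empty tuple is free, so $m(Q)\le2\eta$.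
\end{proof}

For $0<\varepsilon<1$ put $\kappa(\varepsilon)=(\varepsilon/8)^{8/\varepsilon}$, so that $\kappa(\varepsilon)^{\varepsilon/8}=\varepsilon/8$.

\begin{lemma}[Capture]\label{lem:capture}
Let $\alpha<\omega_1$, assume \textup{(R1)} at all stages below $\alpha$, and let $0<\varepsilon<1$. Let $\theta\in M^+(K_\alpha)$, $\|\theta\|\le1$, be carried by a Borel set $A$ with $\mu_\alpha(A)<\kappa(\varepsilon)$. Then there is an $\varepsilon$-good clopen set $U\subseteq K_\alpha$ with $\theta(K_\alpha\setminus U)\le\varepsilon$.
\end{lemma}

\begin{proof}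
We use induction on $\alpha$, for all $\varepsilon$, $\theta$, $A$ at once. If $\alpha=0$, then $A=\emptyset$ and $U=\emptyset$ works. Let $\alpha>0$. The map $w$ transfers the problem to $\Delta^\alpha$, but it is defined only on $K^0_\alpha$; the rest of $\theta$ is singular already at an earlier stage and is handled by the inductive hypothesis.

\emph{The part off $K^0_\alpha$.} For $\delta<\alpha$ let $\theta^{(\delta)}$ be the restriction of $\theta$ to the Borel set of those $x$ for which $\delta$ is least with $x|\delta\in E_\delta$. Then $\theta=\theta'+\sum_{\delta<\alpha}\theta^{(\delta)}$ with $\theta'=\theta|K^0_\alpha$. Choose a finite nonempty $F\subseteq\alpha$ with $\sum_{\delta\notin F}\|\theta^{(\delta)}\|\le\varepsilon/8$. For $\delta\in F$ the measure $\pi_\delta\theta^{(\delta)}$ is carried by the $\mu_\delta$-null set $E_\delta$, so there is an $\frac\varepsilon{8|F|}$-good $U_\delta\subseteq K_\delta$ with $\theta^{(\delta)}(K_\alpha\setminus U_\delta)\le\frac\varepsilon{8|F|}$.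

\emph{The part on $K^0_\alpha$.} Let $A'=A\cap K^0_\alpha$ and $\kappa=\kappa(\varepsilon)$. By the Lusin--Souslin theorem, an injective Borel map between Borel subsets of Polish spaces sends Borel sets to Borel sets. So $w(A')$ is Borel, and $m(w(A'))=\mu_\alpha(w^{-1}w(A'))=\mu_\alpha(A')<\kappa$ by Lemma~\ref{lem:coord}(b). The law of $w$ under $\theta'$ is carried by $w(A')$. By regularity choose an open $G\supseteq w(A')$ with $m(G)<\kappa$ and a compact $C\subseteq w(A')$ with $\theta'\{w\notin C\}\le\varepsilon/8$, and then a clopen $B$ with $C\subseteq B\subseteq G$. The set $B$ depends on a finite nonempty set $J\subseteq\alpha$ of coordinates; regard it as a subset of $\Delta^J$. Apply Lemma~\ref{lem:fill} with $J$ listed in increasing order, $\eta=\varepsilon/8$, and $\hat\theta$ the law of $w_J=(w_\delta)_{\delta\in J}$ under $\theta'$. We get a clopen $Q\subseteq\Delta^J$ with $\hat\theta(B\setminus Q)\le\varepsilon/4$ and $m(Q)\le\varepsilon/4$, whose sections over final segments of $J$ are full or of measure at most $\varepsilon/4$.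

The map $w_J$ is not continuous, so we replace it by $s_n(x)=(x(\delta)_n)_{\delta\in J}$. On $K^0_\alpha$ we have $s_n=w_J$ for all large $n$. Fix $n$ with $\theta'\{s_n\ne w_J\}\le\varepsilon/8$ and $\sum_{\delta\in J}e^\delta_n\le\varepsilon/8$, and let $U^*=s_n^{-1}(Q)$. Then
\[
\theta'(K_\alpha\setminus U^*)\le\theta'\{s_n\ne w_J\}+\hat\theta(\Delta^J\setminus B)+\hat\theta(B\setminus Q)\le\tfrac\varepsilon8+\tfrac\varepsilon8+\tfrac\varepsilon4 .
\]

\emph{$U^*$ is $\frac{3\varepsilon}8$-good.} Let $\beta\le\alpha$ and $\nu=\nu^\alpha_\beta$. For $\delta\in J$, $\delta\ge\beta$, Lemma~\ref{lem:coord}(a) gives $a_\delta$ with $\nu\{x(\delta)_n\ne a_\delta\}\le e^\delta_n$. For $\delta\in J$, $\delta<\beta$, both $x(\delta)_n$ and $w_\delta$ depend only on $x|\beta$, whose law is $\mu_\beta$; so $\nu\{x(\delta)_n\ne w_\delta\}\le\mu_\delta(O^n_\delta)\le e^\delta_n$, and $w_{J\cap\beta}$ has law $m$ under $\nu$. With $a=(a_\delta)_{\delta\in J\setminus\beta}$ we obtain $\nu\{s_n\ne(w_{J\cap\beta},a)\}\le\varepsilon/8$, and therefore $|\nu(U^*)-m(Q_a)|\le\varepsilon/8$. As $J\setminus\beta$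 is a final segment of $J$, $m(Q_a)$ is $1$ or at most $\varepsilon/4$. For $\beta=\alpha$ we have $\nu=\mu_\alpha$ and $Q_a=Q$, so $\mu_\alpha(U^*)\le3\varepsilon/8$.

The set $U=U^*\cup\bigcup_{\delta\in F}U_\delta$ is $\frac\varepsilon2$-good, and $\theta(K_\alpha\setminus U)\le\frac\varepsilon8+\frac\varepsilon8+\frac\varepsilon2\le\varepsilon$.
\end{proof}

\begin{corollary}\label{cor:capture}
Under the same assumption, every $\theta\in M^+(K_\alpha)$ with $\theta\perp\mu_\alpha$ is carried by a countable union of good compact sets.
\end{corollary}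

\begin{proof}
We may assume $\|\theta\|\le1$. For $k,l\ge1$, Lemma~\ref{lem:capture} with a null set $A$ gives a $2^{-k-l}$-good $U^{(k,l)}$ with $\theta(K_\alpha\setminus U^{(k,l)})\le2^{-k-l}$. Then $H_l=\bigcap_kU^{(k,l)}$ is a good compact set and $\theta(K_\alpha\setminus H_l)\le2^{-l}$.
\end{proof}

\section{Settled sets and decided measures}\label{sec:settled}

A measure on $K_\gamma$ may have many lifts to $K$, and a guess made at stage $\gamma$ is useful only if we know which lift it refers to. A measure $h\mu_\gamma$ has the natural lift $h\mu$. A measure carried by a set over which no fiber ever splits again has only one lift. We arrange that every measure on $K$ is the sum of two such lifts from some countable stage. For this, every singular measure that appears must be placed, from some stage on, inside all the sets $E_\alpha$; Corollary~\ref{cor:capture} makes this compatible with (R1).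

The principle $\diamondsuit$ implies CH (see Section~\ref{sec:active}), so $|M^+(K_\alpha)|\le\omega_1$ for $\alpha<\omega_1$. Fix a map $\xi\mapsto(\xi',\xi'')$ of $\omega_1$ onto $\omega_1\times\omega_1$ with $\xi'\le\xi$; for instance, take a map attaining every value uncountably often and reset it to $(0,0)$ where $\xi'>\xi$. As soon as $K_\alpha$ is constructed, enumerate, with repetitions, all measures in $M^+(K_\alpha)$ singular to $\mu_\alpha$ as $\{\theta_{\alpha,\zeta}:\zeta<\omega_1\}$. Let $\mathcal L_\xi$ consist of the pullbacks to $K_\xi$ of all members of $\mathcal L_\delta$, $\delta<\xi$, and of countably many good compact subsets of $K_{\xi'}$ whose union carries $\theta_{\xi',\xi''}$. Then $\mathcal L_\xi$ is a countable family of good compact sets. The \emph{settled set} $Z_\xi=\bigcup\mathcal L_\xi$ is $\mu_\xi$-null, and $Z_\delta\subseteq Z_\xi$ for $\delta\le\xi$. The second requirement at stage $\alpha$ is: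
\begin{enumerate}
\item[(R2)] $Z_\alpha\subseteq E_\alpha$.
\end{enumerate}

\begin{definition}
Let $\delta<\omega_1$ and $\delta\le\alpha\le\omega_1$. A measure $\theta\in M^+(K_\alpha)$ is \emph{decided at $\delta$} if $\theta=h\mu_\alpha+\sigma$ with $h\in L_1^+(\mu_\delta)$ and $\sigma$ carried by $Z_\delta$.
\end{definition}

Since $Z_\delta$ is null, this is the Lebesgue decomposition of $\theta$ with respect to $\mu_\alpha$, so $h$ and $\sigma$ are unique. A measure decided at $\delta$ is decided at every countable $\delta'\in[\delta,\alpha]$, and its image $h\mu_{\alpha'}+\pi_{\alpha'}\sigma$ on $K_{\alpha'}$, $\delta\le\alpha'\le\alpha$, is decided at $\delta$.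

\begin{lemma}\label{lem:lift}
Let $\delta<\omega_1$, $\delta\le\alpha\le\omega_1$, and assume \textup{(R1)} below $\alpha$ and \textup{(R2)} at all stages in $[\delta,\alpha)$. Then $\pi_\delta:K_\alpha\to K_\delta$ is injective on $\pi_\delta^{-1}(Z_\delta)$, and it maps $\pi_\delta^{-1}(H)$ homeomorphically onto $H$ for $H\in\mathcal L_\delta$. Moreover:
\begin{enumerate}
\item[(i)] if $\theta,\theta'\in M^+(K_\alpha)$ and $\pi_\delta\theta=\pi_\delta\theta'$, then $\theta|Z_\delta=\theta'|Z_\delta$;
\item[(ii)] every $\sigma\in M^+(K_\delta)$ carried by $Z_\delta$ is the image of exactly one $\sigma^\alpha\in M^+(K_\alpha)$;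
\item[(iii)] if $\rho=h\mu_\delta+\sigma\in M^+(K_\delta)$ is decided at $\delta$, then $\rho^\alpha=h\mu_\alpha+\sigma^\alpha$ is the only measure on $K_\alpha$ that is decided at $\delta$ and has image $\rho$; and $\pi_{\alpha'}\rho^\alpha=\rho^{\alpha'}$ for $\delta\le\alpha'\le\alpha$.
\end{enumerate}
We call $\rho^\alpha$ the \emph{canonical lift} of $\rho$.
\end{lemma}

\begin{proof}
Suppose $x\ne x'$ and $x|\delta=x'|\delta\in Z_\delta$. Let $\xi\in[\delta,\alpha)$ be least with $x(\xi)\ne x'(\xi)$. Then $x|\xi=x'|\xi\in Z_\xi\subseteq E_\xi$, so the fiber over this point in $K_{\xi+1}$ is a single point, a contradiction. For $H\in\mathcal L_\delta$ the map $\pi_\delta^{-1}(H)\to H$ is thus a continuous bijection of compact spaces, hence a homeomorphism.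

(i) Let $C\subseteq\pi_\delta^{-1}(Z_\delta)$ be Borel. Then $\pi_\delta(C)$ is the countable union of the Borel sets $\pi_\delta(C\cap\pi_\delta^{-1}(H))$, $H\in\mathcal L_\delta$, and $C=\pi_\delta^{-1}\pi_\delta(C)$ by injectivity. So $\theta(C)=(\pi_\delta\theta)(\pi_\delta(C))$ depends only on $\pi_\delta\theta$.

(ii) Write $\sigma=\sum_l\sigma|D_l$ with disjoint Borel sets $D_l\subseteq H_l\in\mathcal L_\delta$, transport $\sigma|D_l$ by the inverse of the homeomorphism $\pi_\delta^{-1}(H_l)\to H_l$, and add. Every lift of $\sigma$ is carried by $\pi_\delta^{-1}(Z_\delta)$, so uniqueness follows from (i).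

(iii) The measure $\rho^\alpha$ has the stated properties. If $h'\mu_\alpha+\sigma'$ is decided at $\delta$ and has image $\rho$, then $h'\mu_\delta+\pi_\delta\sigma'$ is the Lebesgue decomposition of $\rho$, so $h'=h$ and $\pi_\delta\sigma'=\sigma$, and $\sigma'=\sigma^\alpha$ by (ii). The measure $\pi_{\alpha'}\rho^\alpha$ is decided at $\delta$ and has image $\rho$, so it is $\rho^{\alpha'}$.
\end{proof}

\begin{lemma}\label{lem:decided}
Assume \textup{(R1)} at all stages. Every $\theta\in M^+(K)$ is decided at some $\delta<\omega_1$.
\end{lemma}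

\begin{proof}
Let $\theta=h\mu+\sigma$ be the Lebesgue decomposition. Since $C(K)=\bigcup_{\alpha<\omega_1}C(K_\alpha)$ is dense in $L_1(\mu)$, $h$ is the limit of a sequence from one $C(K_\alpha)$, so $h$ lies in the closed subspace $L_1(\mu_\alpha)$. By inner regularity $\sigma$ is carried by a union of compact $\mu$-null sets $F_l$, $l<\omega$. By outer regularity, compactness and zero-dimensionality, $F_l\subseteq W_{l,k}$ with $W_{l,k}$ clopen and $\mu(W_{l,k})\le2^{-k}$. Increasing $\alpha$, we may assume that all $W_{l,k}$ come from $K_\alpha$. Then $\pi_\alpha\sigma$ is carried by the $\mu_\alpha$-null set $\bigcup_l\bigcap_kW_{l,k}$, so $\pi_\alpha\sigma=\theta_{\alpha,\zeta}$ for some $\zeta$. Take $\xi$ with $(\xi',\xi'')=(\alpha,\zeta)$. Then $\xi\ge\alpha$ and $\sigma$ is carried by $Z_\xi$, so $\theta$ is decided at $\xi$.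
\end{proof}

\section{Guessing sequences of measures, and property (C)}\label{sec:active}

Suppose $\lambda\in\overline{\mathcal M}$. Since $P(K_\alpha)$ is metrizable, for every $\alpha<\omega_1$ there is a measure $\theta(\alpha)$ in the closure of a countable subset of $\mathcal M$ that agrees with $\lambda$ on $K_\alpha$. If $\alpha_i\uparrow\gamma$, then $\theta(\alpha_i)\to\lambda$ on $C(K_\gamma)$, but nothing controls the coordinates from $\gamma$ on. We let $\diamondsuit$ tell us the family $(\pi_\gamma\theta(\alpha))_{\alpha<\gamma}$ at some stage $\gamma$, and from that stage on we preserve the convergence of averages, as in Example~\ref{ex:toy}.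

\subsection*{The guessing sequence}
A \emph{club} is a closed unbounded subset of $\omega_1$; the intersection of two clubs is a club, and for any $F:\omega_1\to\omega_1$ the limit ordinals $\gamma$ with $F[\gamma]\subseteq\gamma$ form a club. A set is \emph{stationary} if it meets every club. The principle $\diamondsuit$ asserts that there are sets $A_\gamma\subseteq\gamma$, $\gamma<\omega_1$, such that for every $A\subseteq\omega_1$ the set $\{\gamma:A\cap\gamma=A_\gamma\}$ is stationary. It implies CH, since every $A\subseteq\omega$ equals $A_\gamma$ for some $\gamma\ge\omega$.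

Let $\mathfrak B$ be the clopen algebra of $(\Delta^\omega)^{\omega_1}$ and $\mathfrak B_\gamma$ the subalgebra of sets depending only on coordinates below $\gamma$. For $B\in\mathfrak B_\gamma$ we write $B\cap K_\gamma$ for $\{x|\gamma:x\in B\}\cap K_\gamma$. Every clopen subset of $K_\gamma$ has this form, since two disjoint compact subsets of $(\Delta^\omega)^\gamma$ are separated by a clopen set. Let $S=\omega_1\times\mathfrak B\times\mathbb Q$ and $S_\gamma=\gamma\times\mathfrak B_\gamma\times\mathbb Q$. The sets $S_\gamma$, $\gamma<\omega_1$, are countable and increasing with union $S$, and $S_\gamma=\bigcup_{\delta<\gamma}S_\delta$ for limit $\gamma$, because a clopen set depends on finitely many coordinates. Fix a bijection $\Psi:\omega_1\to S$, and let $F(\delta)$ be a countable ordinal with $\Psi[\delta]\subseteq S_{F(\delta)}$ and $\Psi^{-1}[S_\delta]\subseteq F(\delta)$. On the club $\mathcal C$ of limit ordinals closed under $F$ we have $\Psi[\gamma]=S_\gamma$. Put $R_\gamma=\Psi[A_\gamma]$ for $\gamma\in\mathcal C$ and $R_\gamma=\emptyset$ otherwise. If $R\subseteq S$, $\gamma\in\mathcal C$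 and $\Psi^{-1}[R]\cap\gamma=A_\gamma$, then $R\cap S_\gamma=R_\gamma$. Hence
\begin{equation}\label{eq:guess}
\{\gamma<\omega_1:R\cap S_\gamma=R_\gamma\}\text{ is stationary for every }R\subseteq S.
\end{equation}

\subsection*{Active ordinals}

\begin{definition}
A limit ordinal $\gamma<\omega_1$ is \emph{active} if there are measures $\rho(\alpha)\in M^+(K_\gamma)$, $\alpha<\gamma$, ordinals $\alpha_0<\alpha_1<\cdots$ with supremum $\gamma$, and $g\in L_1^+(\mu_{\alpha_0})$ with $\int g\,d\mu_{\alpha_0}\le1$, such that, with $\rho_i=\rho(\alpha_i)$,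
\begin{enumerate}
\item[(A0)] $R_\gamma=\{(\alpha,B,q)\in S_\gamma:\rho(\alpha)(B\cap K_\gamma)>q\}$;
\item[(A1)] $\pi_{\alpha_i}\rho_i=g\mu_{\alpha_i}$ for all $i$;
\item[(A2)] $\rho_i$ is decided at $\alpha_{i+1}$, say $\rho_i=h_i\mu_\gamma+\sigma_i$ with $h_i\in L^+_1(\mu_{\alpha_{i+1}})$ and $\sigma_i$ carried by $Z_{\alpha_{i+1}}$.
\end{enumerate}
\end{definition}

By (A0), $R_\gamma$ determines the values of $\rho(\alpha)$ on clopen sets, hence the measures $\rho(\alpha)$. Whether $\gamma$ is active depends only on the construction below $\gamma$. By (A1), $\|\rho_i\|\le1$. Conditions (A1) and (A2) say that $\rho_i$ cannot be told from $g\mu$ up to stage $\alpha_i$ and has nothing left to reveal after stage $\alpha_{i+1}$: the measures $\rho_i$ act in the disjoint windows $(\alpha_i,\alpha_{i+1}]$. Both conditions persist when $(\alpha_i)$ is replaced by a subsequence.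

The singular parts $\sigma_i$ can be captured by good sets. The densities $h_i$, however, may concentrate on smaller and smaller sets and then behave like singular measures; this is why Lemma~\ref{lem:capture} allows sets of small positive measure. We split off the tall part of $h_i$. Recall that a family $\mathcal H\subseteq L^+_1(\xi)$ is \emph{uniformly integrable} if $\sup_{h\in\mathcal H}\int_{\{h>T\}}h\,d\xi\to0$ as $T\to\infty$. Since $\int_Ah\,d\xi\le T\xi(A)+\int_{\{h>T\}}h\,d\xi$, the integrals $\int_Ah\,d\xi$ are then uniformly small when $\xi(A)$ is small. Uniform integrability is kept when one function is added and when the family is pulled back from $(K_\gamma,\mu_\gamma)$ to $(K_\alpha,\mu_\alpha)$.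

\begin{lemma}\label{lem:split}
Let $\gamma$ be active and assume \textup{(R1)} below $\gamma$. The sequence $(\alpha_i)$ can be chosen so that in addition
\begin{enumerate}
\item[(A3)] $h_i=\bar h_i+h_i\mathbf 1_{C_i}$ with $\bar h_i\ge0$ and $(\bar h_i)_i$ uniformly integrable, and there is a $2^{-i}$-good clopen set $G_i\subseteq K_{\alpha_{i+1}}$ with $\tau_i(K_\gamma\setminus G_i)\le2^{-i}$, where $\tau_i=h_i\mathbf 1_{C_i}\mu_\gamma+\sigma_i$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $b_i(N)=\int h_i\mathbf 1[h_i\le N]\,d\mu_\gamma\in[0,1]$ for integers $N\ge1$. After passing to a subsequence, $b_i(N)\to b(N)$ for every $N$, and $b(N)$ increases to a limit $b\le1$. Choose $i_1<i_2<\cdots$ with $|b_{i_N}(N')-b(N')|\le1/N$ for $N'\le N$, and let $k_N=h_{i_N}\mathbf 1[h_{i_N}\le N]$. For $N\le N'$ we have $\int_{\{k_N>N'\}}k_N\,d\mu_\gamma=0$, and for $N>N'$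
\[
\int_{\{k_N>N'\}}k_N\,d\mu_\gamma=b_{i_N}(N)-b_{i_N}(N')\le b-b(N')+\frac2{N'} .
\]
The bound tends to $0$ as $N'\to\infty$, so $(k_N)$ is uniformly integrable. Pass to the subsequence $(i_N)$ and reindex: there are $T_i\to\infty$ such that the functions $\bar h_i=h_i\mathbf 1[h_i\le T_i]$ are uniformly integrable. Let $C_i=\{h_i>T_i\}$, a Borel subset of $K_{\alpha_{i+1}}$ with $\mu_\gamma(C_i)\le1/T_i$. After passing to a further subsequence and reindexing, $\mu_\gamma(C_i)<\kappa(2^{-i-1})$ for all $i$. The measure $\pi_{\alpha_{i+1}}\tau_i$ has norm at most $1$ and is carried by $C_i\cup Z_{\alpha_{i+1}}$, a set of measure less than $\kappa(2^{-i-1})$. Lemma~\ref{lem:capture} on $K_{\alpha_{i+1}}$ gives $G_i$.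
\end{proof}

At each active stage $\gamma$ we fix data $(\alpha_i),g,h_i,\bar h_i,C_i,\sigma_i,G_i$ satisfying (A0)--(A3). For $\gamma\le\alpha\le\omega_1$ let $\rho_i^\alpha=h_i\mu_\alpha+\sigma_i^\alpha$ be the canonical lift of $\rho_i$, which is decided at $\gamma$, and put
\[
t^\alpha_k=2^{-k}\sum_{i\in I_k}\rho^\alpha_i .
\]
Then $\|t_k^\alpha\|\le1$ and $\pi_{\alpha'}t^\alpha_k=t^{\alpha'}_k$ by Lemma~\ref{lem:lift}(iii). The third requirement, for $\alpha\le\omega_1$, is:
\begin{enumerate}
\item[(R3)$_\alpha$] for every active $\gamma\le\alpha$, $t^\alpha_k\to g\mu_\alpha$ weak$^*$ as $k\to\infty$.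
\end{enumerate}

\begin{lemma}\label{lem:limit}
Let $\alpha\le\omega_1$ be a limit ordinal and assume \textup{(R1)}, \textup{(R2)} and \textup{(R3)}$_\delta$ at all stages $\delta<\alpha$. Then \textup{(R3)}$_\alpha$ holds.
\end{lemma}

\begin{proof}
It suffices to test on $f\in C(K_\delta)$, $\delta<\alpha$. If $\gamma<\alpha$, we may take $\delta\ge\gamma$, and then $t^\alpha_k(f)=t^\delta_k(f)\to\int fg\,d\mu_\delta$. If $\gamma=\alpha$, then $\rho_i(f)=\int fg\,d\mu_\gamma$ whenever $\alpha_i\ge\delta$ by (A1), so $t^\gamma_k(f)=\int fg\,d\mu_\gamma$ for large $k$.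
\end{proof}

\begin{proposition}\label{prop:C}
Assume \textup{(R1)}, \textup{(R2)} and \textup{(R3)}$_\alpha$ at all stages $\alpha<\omega_1$. Then $C(K)$ has property \textup{(C)}.
\end{proposition}

\begin{proof}
Let $\mathcal M\subseteq P(K)$ and $\lambda\in\overline{\mathcal M}$. Let $\mathcal M^*$ be the union of the sets $\overline{\operatorname{conv}}\,\mathcal N$ over all countable $\mathcal N\subseteq\mathcal M$. Countably many elements of $\mathcal M^*$ lie in a single set $\overline{\operatorname{conv}}\,\mathcal N$, so $\mathcal M^*$ is convex and contains the closure of each of its countable subsets. By Theorem~\ref{thm:pol} it suffices to show $\lambda\in\mathcal M^*$.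

\emph{The family to be guessed.} By Lemma~\ref{lem:decided}, $\lambda=g\mu+\sigma$ is decided at some $\beta_0<\omega_1$; let $Z=Z_{\beta_0}$. Let $\beta_0\le\alpha<\omega_1$. Since $P(K_\alpha)$ is metrizable and $\pi_\alpha\lambda\in\overline{\pi_\alpha\mathcal M}$, there is a sequence in $\mathcal M$ whose images converge to $\pi_\alpha\lambda$; a cluster point $\theta(\alpha)$ of it lies in $\mathcal M^*$ and satisfies $\pi_\alpha\theta(\alpha)=\pi_\alpha\lambda$. For $\alpha<\beta_0$ put $\theta(\alpha)=\theta(\beta_0)$. All $\theta(\alpha)$ have the same image on $K_{\beta_0}$ as $\lambda$, so $\theta(\alpha)|Z=\lambda|Z=\sigma$ by Lemma~\ref{lem:lift}(i). Hence $\bar\rho(\alpha)=\theta(\alpha)-\sigma$ is a positive measure, and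
\begin{equation}\label{eq:rho}
\pi_\alpha\bar\rho(\alpha)=\pi_\alpha\lambda-\pi_\alpha\sigma=g\mu_\alpha\qquad(\alpha\ge\beta_0).
\end{equation}
By Lemma~\ref{lem:decided}, $\bar\rho(\alpha)$ is decided at some $d(\alpha)$ with $\alpha<d(\alpha)<\omega_1$.

\emph{The guess.} Let $R=\{(\alpha,B,q)\in S:\bar\rho(\alpha)(B\cap K)>q\}$. By \eqref{eq:guess} there is a limit $\gamma>\beta_0$ closed under $d$ with $R\cap S_\gamma=R_\gamma$. Then (A0) holds for $\rho(\alpha)=\pi_\gamma\bar\rho(\alpha)$. Choose an increasing sequence with supremum $\gamma$ that starts above $\beta_0$ and in which each term $\alpha$ is followed by a term at least $d(\alpha)$. It satisfies (A1) by \eqref{eq:rho} and (A2) by the choice of $d$, and $\int g\,d\mu\le1$. So $\gamma$ is active.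

\emph{The fixed data.} The data fixed at stage $\gamma$ may use another sequence $(\alpha_i)$ and another density $g'$, but the measures $\rho(\alpha)$ are determined by $R_\gamma$, so $\rho_i=\pi_\gamma\bar\rho(\alpha_i)$. For $\alpha_i\ge\beta_0$, (A1) and \eqref{eq:rho} give $g'\mu_{\alpha_i}=\pi_{\alpha_i}\rho_i=g\mu_{\alpha_i}$, so $g'=g$ almost everywhere. The measure $\bar\rho(\alpha_i)$ is decided at $d(\alpha_i)<\gamma$, hence at $\gamma$, and has image $\rho_i$; by Lemma~\ref{lem:lift}(iii) it is the canonical lift $\rho_i^{\omega_1}$. By Lemma~\ref{lem:limit}, (R3)$_{\omega_1}$ holds, and therefore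
\[
2^{-k}\sum_{i\in I_k}\theta(\alpha_i)=t^{\omega_1}_k+\sigma\ \longrightarrow\ g\mu+\sigma=\lambda .
\]
The averages on the left belong to the convex set $\mathcal M^*$, so $\lambda\in\mathcal M^*$.
\end{proof}

\section{The successor step}\label{sec:succ}

\begin{proposition}\label{prop:step}
Let $\alpha<\omega_1$. Assume \textup{(R1)} and \textup{(R2)} at all stages below $\alpha$, and \textup{(R3)}$_\alpha$. There is a colored sequence on $K_\alpha$ satisfying \textup{(R1)} and \textup{(R2)} such that \textup{(R3)}$_{\alpha+1}$ holds.
\end{proposition}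

By Lemma~\ref{lem:step}(d), what has to be shown is that the colors $\varphi^n$ are nearly equidistributed under $t_k^\alpha$ on $O^n$. As in Example~\ref{ex:toy} the pieces come in blocks; the sets $G_i$ replace the singletons, and a closing piece secures (R2). For each active $\gamma$ and each large $k$, one block contains all $G_i$ with $i\in I_k$. Earlier blocks must be light for $t_k$; later blocks see little of $t_k$ because the $G_i$ have already colored it; and inside the block each piece must carry essentially only one of the $2^k$ summands of $t_k$, so that independent random colors average out.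

\subsection*{Setting}
Successor ordinals are not active, so (R3)$_{\alpha+1}$ concerns the active $\gamma\le\alpha$. List them without repetition as $\gamma_0,\gamma_1,\dots$; the list may be empty, finite or infinite, and $j$ ranges over the existing indices. The data of $\gamma_j$ carry the index $j$. All measures are taken on $K_\alpha$ unless indicated: $\mu=\mu_\alpha$, $\rho^j_i$ is the canonical lift to $K_\alpha$, and $t^j_k$ is the corresponding average. We use two properties of the lifts. By (A1),
\begin{equation}\label{eq:early}
\rho^j_i(D)=\int_Dg_j\,d\mu\qquad\text{if $D$ is clopen and comes from }K_{\alpha^j_i}.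
\end{equation}
Also $\rho_i^j$ is the sum of $\bar h^j_i\mu$ and a positive measure whose image on $K_{\gamma_j}$ is $\tau^j_i$, so by (A3)
\begin{equation}\label{eq:late}
\rho^j_i(A)\le\int_A\bar h^j_i\,d\mu+2^{-i}\qquad\text{if $A$ is Borel and }A\cap G^j_i=\emptyset.
\end{equation}
By uniform integrability choose $\eta_0\le\frac1{32}$ and $0<\eta_{r+1}\le\eta_r/4$ such that
\begin{equation}\label{eq:eta}
\int_Ah\,d\mu\le2^{-r}\qquad\text{if }\mu(A)\le2\eta_r,\ j\le r,\ h\in\{g_j,\bar h^j_0,\bar h^j_1,\dots\},
\end{equation}
and choose integers $k_r\ge0$ with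
\begin{equation}\label{eq:kr}
(r+1)\,2^{1-k_r}\le\eta_r/2,\qquad(r+1)^2\,2^{3r+2-k_r}<1 .
\end{equation}
Let $H_r$ be the union of the first $r$ members of an enumeration of $\mathcal L_\alpha$, a good compact set, and let $(D_l)_{l<\omega}$ enumerate the clopen subsets of $K_\alpha$.

\subsection*{The pieces}
Block $r$ serves the indices $j\le r$. For each of them it has an interval $a_r(j)\le k<b_r(j)$ of values of $k$, which we call \emph{listed at $r$ for $j$}. Here $a_r(r)=k_r$ and $a_r(j)=b_{r-1}(j)$ for $j<r$. Pick an $\frac{\eta_r}2$-good clopen set $W_r\supseteq H_r$. Then go through the indices $j\le r$ in order of \emph{decreasing} $\gamma_j$ and choose $b_r(j)$ so large that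
\begin{enumerate}
\item[(a)] $b_r(j)>a_r(j)$ and $b_r(j)\ge k_{r+1}$;
\item[(b)] $\alpha^j_{\min I_k}\ge\gamma_{j'}$ for all $k\ge b_r(j)$ and all $j'\le r$ with $\gamma_{j'}<\gamma_j$;
\item[(c)] $t^j_k(Y)\le\int_Yg_j\,d\mu+2^{-r}$ for all $k\ge b_r(j)$, where $Y$ is the union of $W_r$ and all $G^{j'}_i$ with $j'\le r$, $\gamma_{j'}>\gamma_j$, $i\in I_{k'}$, $k'$ listed at $r$ for $j'$.
\end{enumerate}
Condition (b) can be met because $\alpha^j_i\uparrow\gamma_j$. In (c) the clopen set $Y$ is already known when $j$ is treated, which is the reason for the decreasing order, and (R3)$_\alpha$ gives $t^j_k(Y)\to\int_Yg_j\,d\mu$.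

The pieces of block $r$ are the sets $G^j_i$ with $j\le r$, $i\in I_k$ and $k$ listed at $r$ for $j$, followed by the \emph{closing piece} $W_r$. The piece $G^j_i$ is given the \emph{stage} $\alpha^j_{i+1}$, so that it comes from $K_{\alpha^j_{i+1}}$, and these pieces are laid in order of nondecreasing stage. Concatenating the blocks gives $(U_p)_{p<\omega}$. Let $n_r$ be the index of the first piece of block $r$ and $V_r$ the union of its pieces.

\emph{(R1) holds.} By (a), $a=a_r(j)\ge k_r$. The goodness constants of the pieces $G^j_i$ of block $r$ add up, for fixed $j$, to at most $\sum_{i\ge2^a-1}2^{-i}=2^{2-2^a}\le2^{1-k_r}$, because $2^a\ge a+1$. By \eqref{eq:kr} the constants of block $r$ add up to at most $\frac{\eta_r}2+\frac{\eta_r}2$, and $\sum_r\eta_r\le\frac43\cdot\frac1{32}<\frac18$. Also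
\begin{equation}\label{eq:size}
\mu(V_r)\le\eta_r,\qquad\mu(O^{n_r})\le\sum_{r'\ge r}\eta_{r'}\le2\eta_r .
\end{equation}

\emph{(R2) holds.} A member of $\mathcal L_\alpha$ is contained in $H_r\subseteq W_r$ for all large $r$, so its points lie in infinitely many pieces.

Since $a_{r+1}(j)=b_r(j)>a_r(j)$, for $r_0\ge j$ every $k\ge a_{r_0}(j)$ is listed for $j$ at exactly one $r\ge r_0$, and $r\to\infty$ as $k\to\infty$. In the next two lemmas $j$ is fixed and omitted from the notation where possible.

\begin{lemma}[Earlier blocks are light]\label{lem:A}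
If $r\ge j$ and $k\ge b_r(j)$, then $t_k(V_r)\le3\cdot2^{-r}$.
\end{lemma}

\begin{proof}
Let $Y$ be as in (c). By (c), \eqref{eq:size} and \eqref{eq:eta}, $t_k(Y)\le2\cdot2^{-r}$. The other pieces have stage at most $\alpha_{\min I_k}$. Indeed, a piece coming from $j'$ with $\gamma_{j'}<\gamma_j$ has stage below $\gamma_{j'}\le\alpha_{\min I_k}$ by (b); and a piece $G_{i'}$ coming from $j$ itself has $i'\in I_{k'}$ with $k'<b_r(j)\le k$, so $i'+1\le\min I_k$. If $Y'$ is the union of these pieces, \eqref{eq:early} gives $\rho_i(Y')=\int_{Y'}g\,d\mu\le2^{-r}$ for every $i\in I_k$.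
\end{proof}

For a piece $U_p$ of block $r$ let $N_p=U_p\setminus\bigcup\{U_q:n_r\le q<p\}$. These clopen sets partition $V_r$.

\begin{lemma}[The own block and later blocks]\label{lem:B}
Let $k$ be listed at $r$ for $j$. For the pieces $U_p$ of block $r$ there are positive measures with $t_k|N_p=\mathrm{main}_p+\mathrm{rest}_p$ and
\[
\|\mathrm{main}_p\|\le2^{-k},\qquad\sum_p\|\mathrm{main}_p\|\le1,\qquad\sum_p\|\mathrm{rest}_p\|\le2\cdot2^{-r}+2^{1-k}.
\]
Moreover $t_k(O^{n_{r+1}}\setminus V_r)\le2^{-r}+2^{1-k}$.
\end{lemma}

\begin{proof}
Fix $i\in I_k$. The set $G_i$ is a piece of block $r$, of stage $\alpha_{i+1}$. The pieces of the block fall into three classes relative to $i$.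
\begin{enumerate}
\item[(I)] Stage at most $\alpha_i$. The union $Y_i$ of these pieces comes from $K_{\alpha_i}$, so $\rho_i(Y_i)=\int_{Y_i}g\,d\mu\le2^{-r}$ by \eqref{eq:early}, \eqref{eq:size} and \eqref{eq:eta}.
\item[(II)] Stage greater than $\alpha_{i+1}$, or the closing piece. Such a piece is laid after $G_i$, so $N_p\cap G_i=\emptyset$. By \eqref{eq:late} the union of these $N_p$ has $\rho_i$-measure at most $2^{-r}+2^{-i}$.
\item[(III)] Stage in $(\alpha_i,\alpha_{i+1}]$. Here we have no bound.
\end{enumerate}
The windows $(\alpha_i,\alpha_{i+1}]$ are disjoint, so each piece $U_p$ is of class (III) for at most one $i\in I_k$. If there is such an $i$, put $\mathrm{main}_p=2^{-k}\rho_i|N_p$; otherwise put $\mathrm{main}_p=0$. Let $\mathrm{rest}_p$ be the sum of the remaining terms $2^{-k}\rho_{i'}|N_p$. Then $\|\mathrm{main}_p\|\le2^{-k}$ and $\sum_p\|\mathrm{main}_p\|\le t_k(V_r)\le1$. Summing first over $p$ and using (I) and (II),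
\[
\sum_p\|\mathrm{rest}_p\|\le2^{-k}\sum_{i\in I_k}\big(2\cdot2^{-r}+2^{-i}\big)\le2\cdot2^{-r}+2^{1-k}.
\]
The set $A=O^{n_{r+1}}\setminus V_r$ is disjoint from $G_i$ for $i\in I_k$, and $\mu(A)\le2\eta_{r+1}\le2\eta_r$. So $\rho_i(A)\le2^{-r}+2^{-i}$ by \eqref{eq:late} and \eqref{eq:eta}; average over $i\in I_k$.
\end{proof}

The ordering by stage is used only in class (II), and there it is essential: a piece of high stage, in particular one laid for another $j'$, or the closing piece, may contain most of the mass of many $\rho_i$, and it must not color them before their own sets $G_i$ do.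

\subsection*{The colors}
Nothing so far depends on the colors. Choose the colors $c_p$ of block $r$ independently and uniformly among the $2^r$ points $v\mathbf 0$, $v\in2^r$; then $\Pr(c_p\in[u])=m[u]$ for $|u|\le r$. For $j\le r$, $k$ listed at $r$ for $j$, $l\le r$ and $|u|\le r$ consider
\[
\Sigma(j,k,l,u)=\sum_{p\text{ in block }r}\big(\mathbf 1[c_p\in[u]]-m[u]\big)\,\mathrm{main}_p(D_l),
\]
with $\mathrm{main}_p$ from Lemma~\ref{lem:B} for $j$ and $k$. This is a sum of independent variables of mean $0$, and its variance is at most $\sum_p\|\mathrm{main}_p\|^2\le2^{-k}$. By Chebyshev's inequality $\Pr(|\Sigma|>2^{-r})\le2^{2r}2^{-k}$. There are at most $r+1$ indices $j$ and fewer than $(r+1)2^{r+1}$ pairs $(l,u)$, and $\sum_{k\ge k_r}2^{-k}=2^{1-k_r}$. So these probabilities add up to at most $(r+1)^22^{3r+2-k_r}<1$ by \eqref{eq:kr}; the length $2^k$ of $I_k$ was chosen to make this series converge. Fix colors such that $|\Sigma(j,k,l,u)|\le2^{-r}$ for all these quadruples, in every block $r$.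

\begin{lemma}[Equidistribution]\label{lem:C}
Let $r_0\ge j$, $n=n_{r_0}$, let $D\subseteq K_\alpha$ be clopen and $u$ a word. Then
\[
\limsup_{k\to\infty}\Big|\int_{D\cap O^n}\big(\mathbf 1[\varphi^n\in[u]]-m[u]\big)\,dt_k\Big|\le12\cdot2^{-r_0}.
\]
\end{lemma}

\begin{proof}
Let $D=D_l$. Let $k\ge a_{r_0}(j)$ be listed at $r\ge r_0$, with $k$ so large that $r\ge\max\{l,|u|\}$, and let $A=\bigcup_{r_0\le r'<r}V_{r'}$. For $r_0\le r'<r$ we have $k\ge a_r(j)=b_{r-1}(j)\ge b_{r'}(j)$, so $t_k(A)\le\sum_{r'\ge r_0}3\cdot2^{-r'}=6\cdot2^{-r_0}$ by Lemma~\ref{lem:A}. The set $O^n$ is the disjoint union of $A$, the sets $N_p\setminus A$ for $p$ in block $r$, and a subset $A'$ of $O^{n_{r+1}}\setminus V_r$. The integrand is bounded by $1$, and on $N_p\setminus A$ we have $\varphi^n=c_p$. So the integral equals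
\[
\sum_p\big(\mathbf 1[c_p\in[u]]-m[u]\big)\,t_k\big((D\cap N_p)\setminus A\big)
\]
up to an error $t_k(A)+t_k(A')\le6\cdot2^{-r_0}+2^{-r}+2^{1-k}$. Replacing $(D\cap N_p)\setminus A$ by $D\cap N_p$ costs at most $t_k(A)\le6\cdot2^{-r_0}$ in total, and replacing $t_k(D\cap N_p)$ by $\mathrm{main}_p(D)$ costs at most $2\cdot2^{-r}+2^{1-k}$. What remains is $\Sigma(j,k,l,u)$. Altogether the integral is at most $12\cdot2^{-r_0}+4\cdot2^{-r}+2^{2-k}$ in absolute value, and $r\to\infty$ as $k\to\infty$.
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:step}]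
It remains to prove (R3)$_{\alpha+1}$. Fix $j$ and write $t_k^+$ for the average on $K_{\alpha+1}$; it projects onto $t_k$. We have $t^+_k=\psi_k\mu^\oplus+\varsigma_k$ with $\psi_k=2^{-k}\sum_{i\in I_k}h_i\in L_1^+(\mu)$ and $\varsigma_k$ carried by $Z_{\gamma_j}\subseteq Z_\alpha\subseteq E_\alpha$; here (R2) is used. Let $r_0\ge j$, $n=n_{r_0}$ and $\Phi=\langle D,n,u\rangle$. Lemma~\ref{lem:step}(d) applies to $t^+_k$ and to $g\mu^\oplus$. For $t_k^+$ its right side is estimated by Lemma~\ref{lem:C}; for $g\mu^\oplus$ it is bounded by $\int_{O^n}g\,d\mu\le2^{-r_0}$, by \eqref{eq:size} and \eqref{eq:eta}. Since $t_k(D)\to\int_Dg\,d\mu$ by (R3)$_\alpha$,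
\begin{equation}\label{eq:13}
\limsup_{k\to\infty}\big|t^+_k(\Phi)-g\mu^\oplus(\Phi)\big|\le13\cdot2^{-r_0}.
\end{equation}
Now let $\Phi=\langle D,n,u\rangle$ be any box, and let $r_0\ge j$ with $n_{r_0}>n$. By Lemma~\ref{lem:step}(b), $\Phi$ is the disjoint union of a clopen set $D'\subseteq K_\alpha$, on which $t_k^+(D')=t_k(D')\to g\mu^\oplus(D')$, and a box $\langle D'',n_{r_0},u\rangle$. So \eqref{eq:13} holds for $\Phi$ and all large $r_0$, that is, $t^+_k(\Phi)\to g\mu^\oplus(\Phi)$. The indicators of boxes span a dense subspace of $C(K_{\alpha+1})$ and $\|t_k^+\|\le1$, so $t^+_k\to g\mu_{\alpha+1}$ weak$^*$.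
\end{proof}

\section{Proofs of Theorems \ref{thm:main} and \ref{thm:more}}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
At stage $\alpha<\omega_1$ of the recursion we are given $K_\alpha$, $\mu_\alpha$ and the $\nu^\alpha_\beta$, with (R1) and (R2) at all earlier stages. We enumerate the measures singular to $\mu_\alpha$, define $\mathcal L_\alpha$ by Corollary~\ref{cor:capture}, and fix data as in Lemma~\ref{lem:split} if $\alpha$ is active. Condition (R3)$_\alpha$ is void for $\alpha=0$, holds by the previous step if $\alpha$ is a successor, and holds by Lemma~\ref{lem:limit} if $\alpha$ is a limit. Proposition~\ref{prop:step} provides the colored sequence. Thus (R1)--(R3) hold at all stages, and Propositions \ref{prop:tight} and \ref{prop:C} apply. The weight of $K\subseteq(\Delta^\omega)^{\omega_1}$ is at most $\omega_1$. It is not countable, for otherwise $K$ and $P(K)$ would be metrizable and $P(K)$ would have countable tightness.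
\end{proof}

The principle $\diamondsuit$ entered twice: through CH in the enumeration behind Lemma~\ref{lem:decided}, and through \eqref{eq:guess} in Proposition~\ref{prop:C}.

\begin{proof}[Proof of Theorem~\ref{thm:more}]
Let $\theta\in P(K)$. By Lemma~\ref{lem:decided}, $\theta=h\mu+\sigma$ with $\sigma$ carried by the union of the countably many sets $\pi_\delta^{-1}(H)$, $H\in\mathcal L_\delta$, for some $\delta<\omega_1$. By Lemma~\ref{lem:lift} each of these compact sets is homeomorphic to the metrizable space $H$.

The measure $\mu$ has no atoms, because $w_0$ has law $m$ under $\mu$. So for $x\in K$ the Dirac measure at $x$ is singular to $\mu$; being decided at some $\delta$, it is carried by $Z_\delta$, that is, $x|\delta\in Z_\delta$. By Lemma~\ref{lem:lift}, $\{x\}=\pi_\delta^{-1}(x|\delta)$, which is a $G_\delta$ set since $K_\delta$ is metrizable. In a compact Hausdorff space a point that is a $G_\delta$ set has a countable neighborhood base, so $K$ is first countable.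

Suppose $C(K\times K)$ had property (C). Then $P(K\times K)$ would have countable tightness by Theorem~\ref{thm:ps}. The map sending a measure to its image under $x\mapsto(x,x)$ is a continuous injection of the compact space $P(K)$ into $P(K\times K)$, hence a homeomorphism onto a subspace. Countable tightness passes to subspaces, so $P(K)$ would have countable tightness, contrary to Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{9}
\bibitem{PS} Grzegorz Plebanek and Damian Sobota, \emph{Countable tightness in the spaces of regular probability measures}, arXiv:1405.2527 (2014).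
\end{thebibliography}
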